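\title{Gauge balls are not determined by an overdetermined capacitary problem in groups of Heisenberg type}

\begin{abstract}
In a group of Heisenberg type, the $p$-capacitary potential of a Koranyi--Kaplan gauge ball has horizontal gradient of length $c|z|$ on the boundary. We consider a question of Garofalo and Vassilev: does this property characterize gauge balls up to translations along the center? We show that the answer is no. For $p=2$, in every group whose horizontal layer is a sum of two $J$-invariant subspaces of equal dimension, for instance in $\mathbb H^n$ with $n$ even, we give explicit domains that have the property and are not gauge balls; some of them are not contractible. The domains are preimages of Euclidean balls under a quadratic map that pulls harmonic functions back to solutions of the sub-Laplace equation. We also show that the construction works only for $p=2$, and that in two classes of symmetric regular domains these examples and the central translates of gauge balls are the only ones.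
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Groups of Heisenberg type}
Let $\mathfrak g=V_1\oplus V_2$ be a real Lie algebra with an inner product $\langle\cdot,\cdot\rangle$, such that $[V_1,V_1]=V_2$ and $[\mathfrak g,V_2]=\{0\}$. Put $m=\dim V_1$ and $k=\dim V_2\ge1$, and define $J:V_2\to\mathrm{End}(V_1)$ by $\langle J(\sigma)z,z'\rangle=\langle\sigma,[z,z']\rangle$. The algebra is of \emph{Heisenberg type} if $J(\sigma)^2=-|\sigma|^2I$ for every $\sigma\in V_2$. The corresponding group $\mathbb G$ is $\mathbb R^m\times\mathbb R^k$, with points $g=(z,\sigma)$, identity $e=(0,0)$ and law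
\[
(z,\sigma)\circ(z',\sigma')=\big(z+z',\ \sigma+\sigma'+\tfrac12[z,z']\big).
\]
The basic example is the Heisenberg group $\mathbb H^n$: here $V_1=\mathbb C^n$ with $\langle z,z'\rangle=\operatorname{Re}\sum_jz_j\overline{z'_j}$, $V_2=\mathbb R$, and $J(\sigma)z=\sigma iz$. A subspace of $V_1$ is called \emph{$J$-invariant} if every $J(\sigma)$ maps it into itself.

The dilations $\delta_\lambda(z,\sigma)=(\lambda z,\lambda^2\sigma)$ are automorphisms of $\mathbb G$ that multiply Lebesgue measure by $\lambda^Q$, where $Q=m+2k$ is the \emph{homogeneous dimension}. The Koranyi--Kaplan gauge $N(z,\sigma)=(|z|^4+16|\sigma|^2)^{1/4}$ satisfies $N\circ\delta_\lambda=\lambda N$ and plays the role of the distance to the origin. For $R>0$ and $\tau\in\mathbb R^k$ let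
\[
B_R(0,\tau)=\{(z,\sigma):|z|^4+16|\sigma-\tau|^2<R^4\}.
\]
This is the left translate of the gauge ball $B_R=B_R(0,0)$ by the central element $(0,\tau)$.

Let $X_1,\dots,X_m$ be the left-invariant vector fields that agree at $e$ with an orthonormal basis $e_1,\dots,e_m$ of $V_1$. The horizontal gradient $\nabla_Hf=\sum_j(X_jf)X_j$ records the derivatives of $f$ in these $m$ of the $m+k$ directions. The horizontal $p$-Laplacian $\Delta_{H,p}f=\sum_jX_j(|\nabla_Hf|^{p-2}X_jf)$ is the Euler--Lagrange operator of the energy $\int|\nabla_Hf|^p$, and we write $\Delta_H=\Delta_{H,2}$.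

\subsection{The overdetermined problem}
Let $1<p<Q$, let $\Omega\subset\mathbb G$ be a nonempty bounded open set, and put $\mathcal E=\mathbb G\setminus\overline\Omega$. The $p$-capacitary problem is
\begin{equation}\label{eq:cap}
\Delta_{H,p}f=0\ \text{ in }\mathcal E,\qquad f=1\ \text{ on }\partial\Omega,\qquad f=0\ \text{ at }\infty,
\end{equation}
understood in the weak (Sobolev) sense recalled in Section~\ref{sec:weak}. It is known that \eqref{eq:cap} has a unique weak solution, the $p$-capacitary potential of $\Omega$, and that for $\Omega=B_R$ this solution is $f=(R/N)^{(Q-p)/(p-1)}$.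

In Euclidean space the capacitary potential of a ball has gradient of constant length on the sphere, and for $p=2$ and regular domains this property characterizes balls (Proposition~\ref{prop:eucl} below). In $\mathbb G$ one has $|\nabla_HN|=|z|/N$ (Lemma~\ref{lem:quartic} with $A=0$), so on the gauge sphere $N=R$ the potential of $B_R$ satisfies
\[
|\nabla_Hf|=\frac{Q-p}{p-1}\,\frac{|z|}{R^2}.
\]
The constant is replaced by a multiple of $|z|$. This suggests the following condition.

\begin{definition}\label{def:adm}
A set $\Omega\subset\mathbb G$ is \emph{admissible} for the exponent $p$, with constant $c>0$, if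
\begin{itemize}
\item[(A1)] $\Omega$ is nonempty, bounded, connected and open;
\item[(A2)] every point of $\partial\Omega$ is a limit of points of $\mathcal E=\mathbb G\setminus\overline\Omega$;
\item[(A3)] the solution $f$ of \eqref{eq:cap} satisfies, for every $g_0=(z_0,\sigma_0)\in\partial\Omega$,
\[
\operatorname*{ess\,lim}_{g\to g_0,\ g\in\mathcal E}|\nabla_Hf(g)|=c\,|z_0|.
\]
\end{itemize}
\end{definition}

In (A3) the essential limit means that for every $\theta>0$ there is a neighborhood $U$ of $g_0$ with $\big||\nabla_Hf|-c|z_0|\big|<\theta$ almost everywhere in $U\cap\mathcal E$. Condition (A2) makes this a requirement at every boundary point. It also rules out sets such as $B_R\setminus\{e\}$, which has the same exterior and the same potential as $B_R$ and satisfies (A3) vacuously at $e$.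

Left translations commute with the $X_j$ and so preserve \eqref{eq:cap}. Translation by $(z',\tau)$ shifts the coordinate $z$ by $z'$, so the weight $|z|$ is preserved by the translations along the center and by no others. The admissible sets that one sees at once are therefore the $B_R(0,\tau)$, and the Euclidean analogy suggests that the list is complete. The following question is posed in \cite{GV}.

\medskip
\noindent\textbf{Question.} \emph{Let $1<p<Q$ and let $\Omega\subset\mathbb G$ be admissible for $p$. Must there exist $R>0$ and $\tau\in\mathbb R^k$ with $\Omega=B_R(0,\tau)$?}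

\subsection{Results}
The answer is no.

\begin{theorem}\label{thm:counter}
Let $p=2$. Suppose that $V_1=V_+\oplus V_-$ orthogonally, with $V_\pm$ $J$-invariant and $\dim V_+=\dim V_-=M=m/2$. Write $z=z_++z_-$. For $\eta>0$, $R>0$, $\tau\in\mathbb R^k$ put
\[
\Phi(z,\sigma)=|z|^4-2\eta\,(|z_+|^2-|z_-|^2)+\eta^2+16|\sigma-\tau|^2,\qquad\Omega=\{\Phi<R^4\}.
\]
Then $\Omega$ is nonempty, bounded, open and connected, and every point of $\partial\Omega=\{\Phi=R^4\}$ is a limit of points of $\mathbb G\setminus\overline\Omega$. The solution of \eqref{eq:cap} is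
\[
f=\Big(\frac{R^4}{\Phi}\Big)^{\frac{Q-2}4},
\]
and $\lim_{g\to g_0}|\nabla_Hf(g)|=c\,|z_0|$ for every $g_0=(z_0,\sigma_0)\in\partial\Omega$, with $c=(Q-2)/R^2$. But $\Omega$ is not of the form $B_{R'}(0,\tau')$. If moreover $R^4\le\eta^2$, then $\Omega$ is homotopy equivalent to the sphere $S^{M-1}$, so it is not homeomorphic to any gauge ball.
\end{theorem}

The splitting exists in $\mathbb H^n$ for $n$ even, and for every $k\ge1$ it exists in some group with center of dimension $k$; Section~\ref{sec:split} gives the exact condition. The function $\Phi$ is built from the trace-free operator $A=\pm\eta I$ on $V_\pm$. The next statement shows that this construction needs both $p=2$ and trace zero.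

\begin{proposition}\label{prop:p2}
Let $1<p<Q$. Let $A\ne0$ be a symmetric operator on $V_1$ that commutes with all $J(\sigma)$ and satisfies $A^2=\eta^2I$, $\eta>0$. Put $\Phi_A=|z|^4-2\langle Az,z\rangle+\eta^2+16|\sigma|^2$. If some function $F(\Phi_A)$, with $F\in C^2$ and $F'\ne0$, is $p$-harmonic on a nonempty open set, then $p=2$ and $\operatorname{tr}A=0$.
\end{proposition}

Under symmetry and regularity assumptions there are no further examples.

\begin{theorem}\label{thm:class}
Consider one of the following situations.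
\begin{itemize}
\item[(a)] $V_1=V_+\oplus V_-$ as in Theorem~\ref{thm:counter}, and $\Omega$ is invariant under the maps $(z_+,z_-,\sigma)\mapsto(T_+z_+,T_-z_-,\sigma)$, $T_\pm\in O(V_\pm)$. Let $n=M+1+k$, let $q(z,\sigma)=(2|z_+||z_-|,\ |z_+|^2-|z_-|^2,\ 4\sigma)$, and let
\[
D=\{(\xi,t,s)\in\mathbb R^M\times\mathbb R\times\mathbb R^k:\ (|\xi|,t,s)\in q(\Omega)\}.
\]
\item[(b)] $\mathbb G=\mathbb H^2$, and $\Omega$ is invariant under the maps $(z,\sigma)\mapsto(e^{i\vartheta}z,\sigma)$. Let $n=4$, let $q(z,\sigma)=(|z_1|^2-|z_2|^2,\ 2z_1\bar z_2,\ 4\sigma)\in\mathbb R\times\mathbb C\times\mathbb R$, and let $D=q(\Omega)\subset\mathbb R^4$.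
\end{itemize}
Let $\Omega$ be admissible for $p=2$ with constant $c$, and assume $\partial D\in C^{2,\alpha}$. Then $D$ is a Euclidean ball. Equivalently:
\begin{itemize}
\item in case \textup{(a)}, there are $R>0$, $\eta\in\mathbb R$, $\tau\in\mathbb R^k$ with
\[
\Omega=\{|z|^4-2\eta(|z_+|^2-|z_-|^2)+\eta^2+16|\sigma-\tau|^2<R^4\};
\]
\item in case \textup{(b)}, there are $R>0$, $\tau\in\mathbb R$ and a trace-free Hermitian matrix $A$ on $\mathbb C^2$, with $A^2=\eta^2I$, $\eta\ge0$, such that
\[
\Omega=\{|z|^4-2\langle Az,z\rangle+\eta^2+16|\sigma-\tau|^2<R^4\}.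
\]
\end{itemize}
Moreover $c=(Q-2)/R^2$. Conversely, all these sets are admissible for $p=2$. Such a set is of the form $B_{R'}(0,\tau')$ if and only if $\eta=0$.
\end{theorem}

Theorem~\ref{thm:counter} refutes the assertion in its general form. We do not decide the Question for each individual pair $(\mathbb G,p)$ outside Theorem~\ref{thm:counter}, for example for $\mathbb H^1$ or for $p\ne2$.

After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:H2} shows where the examples come from in $\mathbb H^2$. Sections~\ref{sec:counter} and~\ref{sec:p2} prove Theorem~\ref{thm:counter} and Proposition~\ref{prop:p2}. Theorem~\ref{thm:class} is proved in Section~\ref{sec:class} by reduction to the Euclidean rigidity statement of Section~\ref{sec:eucl}.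

\section{Horizontal calculus and weak solutions}\label{sec:prelim}

\subsection{Formulas in coordinates}
Let $\varepsilon_1,\dots,\varepsilon_k$ be an orthonormal basis of $V_2$ and $J_\ell=J(\varepsilon_\ell)$. Each $J(\sigma)$ is skew, because the bracket is antisymmetric. Polarizing $J(\sigma)^2=-|\sigma|^2I$ gives $J_\ell J_{\ell'}+J_{\ell'}J_\ell=-2\delta_{\ell\ell'}I$, hence $\langle J_\ell z,J_{\ell'}z\rangle=\delta_{\ell\ell'}|z|^2$. Since $J_1^2=-I$, every nonzero $J$-invariant subspace has even dimension, at least $2$. In particular $m\ge2$ and $Q\ge4$.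

Differentiating $f((z,\sigma)\circ(\lambda e_j,0))$ at $\lambda=0$ gives $X_j=\partial_{z_j}+\frac12\sum_\ell\langle J_\ell z,e_j\rangle\,\partial_{\sigma_\ell}$. Thus the vector $(X_jf)_j\in V_1$ equals $\nabla_zf+\frac12\sum_\ell(\partial_{\sigma_\ell}f)J_\ell z$. Taking its squared length, and expanding $\sum_jX_j^2$ with $\partial_{z_j}\langle J_\ell z,e_j\rangle=\langle J_\ell e_j,e_j\rangle=0$, we obtain
\begin{align}
|\nabla_Hf|^2&=|\nabla_zf|^2+\tfrac{|z|^2}4|\nabla_\sigma f|^2+\sum_\ell\partial_{\sigma_\ell}f\,\langle J_\ell z,\nabla_zf\rangle,\label{eq:grad}\\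
\Delta_Hf&=\Delta_zf+\tfrac{|z|^2}4\Delta_\sigma f+\sum_\ell\partial_{\sigma_\ell}\langle J_\ell z,\nabla_zf\rangle.\label{eq:lap}
\end{align}
The group structure enters through the last terms, and all functions in this paper are chosen so that these vanish. The criterion is the following. If $A$ is symmetric and commutes with the $J_\ell$, then $(AJ_\ell)^T=-J_\ell A=-AJ_\ell$, so
\begin{equation}\label{eq:skew}
\langle J_\ell z,Az\rangle=\langle AJ_\ell z,z\rangle=0 .
\end{equation}
Consequently, if at every point $\nabla_zf(z,\sigma)$ is a linear combination of vectors $Az$ with $A$ of this kind ($A=I$ is allowed), then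
\begin{equation}\label{eq:reduced}
|\nabla_Hf|^2=|\nabla_zf|^2+\tfrac{|z|^2}4|\nabla_\sigma f|^2,\qquad\Delta_Hf=\Delta_zf+\tfrac{|z|^2}4\Delta_\sigma f .
\end{equation}

\subsection{Weak solutions}\label{sec:weak}
Integrals are taken with respect to Lebesgue measure. The fields $X_j$ are divergence free, so $\int\varphi X_j\psi=-\int\psi X_j\varphi$ when one factor has compact support; this defines $X_jf$ for distributions. For $f$ defined on $\mathcal E$, let $\bar f$ be its extension by $1$ to $\overline\Omega$. The function $f$ is a weak solution of \eqref{eq:cap} if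
\begin{itemize}
\item[(W1)] $\int_{\mathcal E}|\nabla_Hf|^{p-2}\langle\nabla_Hf,\nabla_H\varphi\rangle=0$ for all $\varphi\in C_0^\infty(\mathcal E)$;
\item[(W2)] for each $\chi\in C_0^\infty(\mathbb G)$, the function $\chi(1-f)$ is a limit of functions in $C_0^\infty(\mathcal E)$ for the norm $\|\varphi\|_{L^p}+\|\nabla_H\varphi\|_{L^p}$;
\item[(W3)] $\bar f$ lies in the homogeneous Sobolev space obtained as the closure of $C_0^\infty(\mathbb G)$: there are $\varphi_j\in C_0^\infty(\mathbb G)$ with $\varphi_j\to\bar f$ in $L^p_{\mathrm{loc}}$ and $\nabla_H\varphi_j\to\nabla_H\bar f$ in $L^p$.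
\end{itemize}
Our potentials will be explicit or lifted from Euclidean space, and we need to recognize them as the solution of \eqref{eq:cap}. The next lemma does this; we include the short proof of uniqueness for $p=2$.

\begin{lemma}\label{lem:weak}
Let $p=2$ and let $\Omega$ be nonempty, bounded and open. Let $f\in C^2(\mathcal E)$ satisfy $\Delta_Hf=0$ and $f\le1$ in $\mathcal E$. Assume that $\bar f$ is locally Lipschitz on $\mathbb R^{m+k}$, and that $f=O(N^{2-Q})$ and $|\nabla_Hf|=O(N^{1-Q})$ as $N\to\infty$. Then $f$ is the unique weak solution of \eqref{eq:cap}.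
\end{lemma}

\begin{proof}
Integration by parts gives (W1). For (W2) and (W3) it suffices to approximate by Lipschitz functions with compact support in $\mathcal E$, respectively in $\mathbb G$: their Euclidean mollifications converge in the Euclidean $W^{1,2}$ norm, and the coefficients of the $X_j$ are bounded on compact sets.

\emph{(W2).} Let $\phi=1-\bar f\ge0$ and $\phi_\theta=(\phi-\theta)^+$ for $\theta>0$. Since $\phi=0$ on $\overline\Omega$, the Lipschitz function $\chi\phi_\theta$ has compact support in $\mathcal E$. We have $|\phi-\phi_\theta|\le\theta$, and $\nabla(\phi-\phi_\theta)=\mathbf 1_{\{\phi\le\theta\}}\nabla\phi$ almost everywhere. As $\theta\to0^+$ the latter tends to $\mathbf 1_{\{\phi=0\}}\nabla\phi$, which vanishes almost everywhere. Dominated convergence gives $\chi\phi_\theta\to\chi\phi$ in the required norm.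

\emph{(W3).} The shell $\{\rho\le N\le2\rho\}$ has measure $C\rho^Q$, so it contributes $O(\rho^{2-2Q}\rho^Q)=O(\rho^{2-Q})$ to $\int|\nabla_H\bar f|^2$; summing over dyadic $\rho$ shows that the integral is finite. Let $\chi_1\in C_0^\infty(B_2)$ equal $1$ on $B_1$, with $0\le\chi_1\le1$, and let $\chi_\rho=\chi_1\circ\delta_{1/\rho}$. Then $|\nabla_H\chi_\rho|\le C/\rho$, and $\nabla_H\chi_\rho$ is supported in the shell. Hence $\int\bar f^2|\nabla_H\chi_\rho|^2=O(\rho^{4-2Q}\rho^{-2}\rho^Q)=O(\rho^{2-Q})\to0$, and also $\int(1-\chi_\rho)^2|\nabla_H\bar f|^2\to0$. So $\nabla_H(\chi_\rho\bar f)\to\nabla_H\bar f$ in $L^2$.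

\emph{Uniqueness.} Let $f_1,f_2$ be weak solutions, $h=\bar f_1-\bar f_2$, and let $\chi\in C_0^\infty(\mathbb G)$ equal $1$ near $\overline\Omega$. Write
\[
h=\chi(1-\bar f_2)-\chi(1-\bar f_1)+(1-\chi)\bar f_1-(1-\chi)\bar f_2 .
\]
Approximate the first two terms by (W2) and the last two by $(1-\chi)\varphi_j$ with $\varphi_j$ from (W3). This gives $\psi_j\in C_0^\infty(\mathcal E)$ with $\psi_j\to h$ in $L^2_{\mathrm{loc}}(\mathbb G)$ and $\nabla_H\psi_j\to\mathbf 1_{\mathcal E}\nabla_Hh$ in $L^2(\mathbb G)$. Testing (W1) with $\psi_j$ gives $\int_{\mathcal E}|\nabla_Hh|^2=0$, so $X_jh=0$ in the sense of distributions on $\mathbb G$. The brackets $[X_i,X_j]$ span the $\partial_{\sigma_\ell}$ because $[V_1,V_1]=V_2$. Hence $\nabla_\sigma h=0$, then $\nabla_zh=0$, and $h$ is constant. It vanishes on $\Omega$, so $h=0$.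
\end{proof}

\section{The group $\mathbb H^2$ and the Hopf map}\label{sec:H2}

Let $\mathbb G=\mathbb H^2$, so $m=4$, $k=1$, $Q=6$, and the potential of $B_R$ for $p=2$ is $R^4/N^4$. Now $N^4=|z|^4+16\sigma^2$ is a sum of squares, and $1/|x|^2$ is harmonic in $\mathbb R^4\setminus\{0\}$. We look for a map $q:\mathbb H^2\to\mathbb R^4$ with $|q|^2=N^4$ that explains this coincidence. The Hopf map provides one. Let
\[
A_1=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad A_2=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad A_3=\begin{pmatrix}0&i\\-i&0\end{pmatrix}.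
\]
These matrices form a real basis of the trace-free Hermitian $2\times2$ matrices and satisfy $A_iA_j+A_jA_i=2\delta_{ij}I$. As real operators on $V_1=\mathbb C^2$ they are symmetric, trace free, and commute with $J_1=i$. The quadratic forms $y_j=\langle A_jz,z\rangle$ are $y_1=|z_1|^2-|z_2|^2$ and $y_2+iy_3=2z_1\bar z_2$. Thus $q(z,\sigma)=(y_1,y_2,y_3,4\sigma)$ is the map of Theorem~\ref{thm:class}(b), and $|y|^2=(|z_1|^2-|z_2|^2)^2+4|z_1|^2|z_2|^2=|z|^4$, so $|q|^2=N^4$.

\begin{lemma}\label{lem:hopf}
If $u$ is $C^2$ on an open subset of $\mathbb R^4$, then $f=u\circ q$ satisfies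
\begin{equation}\label{eq:lift}
|\nabla_Hf|^2=4|z|^2\,|\nabla u|^2,\qquad\Delta_Hf=4|z|^2\,\Delta u,
\end{equation}
the right-hand sides being evaluated at $q(z,\sigma)$.
\end{lemma}

\begin{proof}
Write $x=(y,s)$. Since $\nabla_zy_j=2A_jz$, we have $\nabla_zf=2\sum_ju_{y_j}A_jz$, and \eqref{eq:reduced} applies. Further $\Delta_zy_j=2\operatorname{tr}_{\mathbb R}A_j=0$ and
\[
\langle\nabla_zy_i,\nabla_zy_j\rangle=4\langle A_iz,A_jz\rangle=2\langle(A_iA_j+A_jA_i)z,z\rangle=4\delta_{ij}|z|^2 .
\]
By the chain rule $|\nabla_zf|^2=4|z|^2|\nabla_yu|^2$ and $\Delta_zf=4|z|^2\Delta_yu$. Since $s=4\sigma$, also $\frac{|z|^2}4(\partial_\sigma f)^2=4|z|^2u_s^2$ and $\frac{|z|^2}4\partial_\sigma^2f=4|z|^2u_{ss}$.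
\end{proof}

So $q$ pulls harmonic functions back to solutions of $\Delta_Hf=0$, and the condition $|\nabla_Hf|=c|z|$ becomes $|\nabla u|=c/2$. The weight has disappeared, and the new problem is invariant under \emph{all} translations of $\mathbb R^4$. Take $u(x)=R^4/|x-x_0|^2$, the capacitary potential of the Euclidean ball of radius $R^2$ about $x_0=(y_0,4\tau)$. On the sphere $u=1$ and $|\nabla u|=2R^4/|x-x_0|^3=2/R^2$. Hence $f=R^4/\Phi$, with $\Phi=|q-x_0|^2$, solves $\Delta_Hf=0$, and on $\{\Phi=R^4\}$ it satisfies $f=1$ and $|\nabla_Hf|=4|z|/R^2$. Expanding the square,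
\begin{equation}\label{eq:H2Phi}
\Phi=|z|^4-2\langle Az,z\rangle+\eta^2+16(\sigma-\tau)^2,\qquad A=\sum_jy_{0,j}A_j,\quad\eta=|y_0|,
\end{equation}
and $A^2=\eta^2I$ by the anticommutation relations. For $y_0=0$ we recover $B_R(0,\tau)$: translations of $\mathbb R^4$ in the direction $s$ come from central translations of $\mathbb H^2$. For $y_0=(\eta,0,0)$ we obtain the domain of Theorem~\ref{thm:counter} with $V_+=\mathbb C\oplus0$ and $V_-=0\oplus\mathbb C$.

Formula \eqref{eq:H2Phi} makes sense in any $\mathbb G$ without reference to $q$. We take it as the definition in the general case.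

\section{The counterexamples}\label{sec:counter}

\subsection{A family of quartic polynomials}
The next lemma isolates the role of each property of $A$. Commutation with the $J_\ell$ removes the mixed terms; $A^2=\eta^2I$ makes $\Phi$ reappear in its own gradient; the trace appears only in the Laplacian.

\begin{lemma}\label{lem:quartic}
Let $A$ be a symmetric operator on $V_1$ that commutes with all $J_\ell$ and satisfies $A^2=\eta^2I$, $\eta\ge0$. Let $\Phi=|z|^4-2\langle Az,z\rangle+\eta^2+16|\sigma-\tau|^2$. Then
\begin{equation}\label{eq:eik}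
|\nabla_H\Phi|^2=16|z|^2\Phi,\qquad\Delta_H\Phi=4(Q+2)|z|^2-4\operatorname{tr}A .
\end{equation}
If $\operatorname{tr}A=0$, then $\Delta_H\Phi^{(2-Q)/4}=0$ on $\{\Phi>0\}$.
\end{lemma}

\begin{proof}
We have $\nabla_z\Phi=4|z|^2z-4Az$, so \eqref{eq:reduced} applies, and $\nabla_\sigma\Phi=32(\sigma-\tau)$. Since $|Az|^2=\eta^2|z|^2$,
\[
|\nabla_H\Phi|^2=16\big(|z|^6-2|z|^2\langle Az,z\rangle+\eta^2|z|^2\big)+256|z|^2|\sigma-\tau|^2=16|z|^2\Phi .
\]
From $\Delta_z|z|^4=4(m+2)|z|^2$, $\Delta_z\langle Az,z\rangle=2\operatorname{tr}A$ and $\Delta_\sigma\Phi=32k$ we get $\Delta_H\Phi=4(m+2)|z|^2-4\operatorname{tr}A+8k|z|^2$. If $\operatorname{tr}A=0$ and $\beta=(2-Q)/4$, then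
\[
\Delta_H\Phi^\beta=\beta\Phi^{\beta-1}\Delta_H\Phi+\beta(\beta-1)\Phi^{\beta-2}|\nabla_H\Phi|^2=\beta\Phi^{\beta-1}|z|^2\big[4(Q+2)+16(\beta-1)\big],
\]
which vanishes because $4(\beta-1)=-(Q+2)$.
\end{proof}

For $A=0$, $\tau=0$ we have $\Phi=N^4$, and \eqref{eq:eik} reads $|\nabla_HN|=|z|/N$. For $\eta>0$ the eigenvalues of $A$ are $\pm\eta$ and its eigenspaces are orthogonal and $J$-invariant; $\operatorname{tr}A=0$ exactly when they have equal dimension. This is the hypothesis of Theorem~\ref{thm:counter}.

\subsection{Proof of Theorem~\ref{thm:counter}}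
Let $A=\eta I$ on $V_+$ and $A=-\eta I$ on $V_-$. It satisfies the hypotheses of Lemma~\ref{lem:quartic}, has trace zero, and gives the function $\Phi$ of the theorem. With $a=|z_+|^2$ and $b=|z_-|^2$,
\begin{equation}\label{eq:Phiab}
\Phi=(a+b)^2-2\eta(a-b)+\eta^2+16|\sigma-\tau|^2=(a+b-\eta)^2+4\eta b+16|\sigma-\tau|^2 .
\end{equation}
So $\Phi\ge0$, with equality exactly on $\Sigma=\{|z_+|=\sqrt\eta,\ z_-=0,\ \sigma=\tau\}$. Figure~\ref{fig:cassini} shows a plane section of $\Omega$. For later use we allow $\eta\ge0$ in Steps 1--3; for $\eta=0$, $\Sigma$ is the point $(0,\tau)$.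

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\begin{scope}
\filldraw[fill=gray!25] plot[domain=0:360,samples=121] ({\x}:{sqrt(cos(2*\x)+sqrt(1.69-sin(2*\x)*sin(2*\x)))}) -- cycle;
\draw[->] (-1.8,0)--(1.8,0); \draw[->] (0,-1)--(0,1);
\fill (1,0) circle (1.3pt); \fill (-1,0) circle (1.3pt);
\node at (0,-1.3) {$R^2=1.3\,\eta$};
\end{scope}
\begin{scope}[xshift=4cm]
\filldraw[fill=gray!25] plot[domain=-45:45,samples=91] ({\x}:{sqrt(max(0,2*cos(2*\x)))}) -- cycle;
\filldraw[fill=gray!25] plot[domain=-45:45,samples=91] ({\x+180}:{sqrt(max(0,2*cos(2*\x)))}) -- cycle;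
\draw[->] (-1.8,0)--(1.8,0); \draw[->] (0,-1)--(0,1);
\fill (1,0) circle (1.3pt); \fill (-1,0) circle (1.3pt);
\node at (0,-1.3) {$R^2=\eta$};
\end{scope}
\begin{scope}[xshift=8cm]
\filldraw[fill=gray!25] plot[domain=0:360,samples=91] ({0.5*atan(0.6*sin(\x)/(1+0.6*cos(\x)))}:{sqrt(sqrt(1.36+1.2*cos(\x)))}) -- cycle;
\filldraw[fill=gray!25] plot[domain=0:360,samples=91] ({180+0.5*atan(0.6*sin(\x)/(1+0.6*cos(\x)))}:{sqrt(sqrt(1.36+1.2*cos(\x)))}) -- cycle;
\draw[->] (-1.8,0)--(1.8,0); \draw[->] (0,-1)--(0,1);
\fill (1,0) circle (1.3pt); \fill (-1,0) circle (1.3pt);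
\node at (0,-1.3) {$R^2=0.6\,\eta$};
\end{scope}
\end{tikzpicture}
\caption{The section of $\Omega=\{\Phi<R^4\}$ by the plane $z=w_1e_++w_2e_-$, $\sigma=\tau$, with unit vectors $e_\pm\in V_\pm$. With $w=w_1+iw_2$ one has $\Phi=|w^2-\eta|^2$ on this plane, so the section is the region $|w-\sqrt\eta|\,|w+\sqrt\eta|<R^2$ bounded by a Cassini oval; the dots are $w=\pm\sqrt\eta$. For $R^2\le\eta$ the two pieces are joined in $\Omega$ by rotating $e_+$ in the unit sphere of $V_+$. The section of a gauge ball $B_{R'}(0,\tau')$ by this plane is a disk centered at $0$ or is empty.}\label{fig:cassini}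
\end{figure}

\emph{Step 1: $\Omega$ is nonempty, bounded, open and connected.} It is open and contains $\Sigma$. Since $|\langle Az,z\rangle|\le\eta N^2$ and $|\sigma|\le N^2/4$,
\begin{equation}\label{eq:PhiN}
\Phi-N^4=-2\langle Az,z\rangle+\eta^2-32\langle\sigma,\tau\rangle+16|\tau|^2=O(N^2)\qquad(N\to\infty),
\end{equation}
so $\Omega$ is bounded. We join a point of $\Omega$ to $\Sigma$ in three stages, along each of which $\Phi$ does not increase. First move $\sigma$ linearly to $\tau$. Then shrink $z_-$ linearly to $0$; by the first form in \eqref{eq:Phiab}, the terms that depend on $b$ are $(a+b)^2+2\eta b$, which increases with $b$. Now $\Phi=(a-\eta)^2$; move $z_+$ radially (in any direction if $z_+=0$) until $a=\eta$. Finally, $\Sigma$ is connected, since it is a point or a sphere in $V_+$ and $M\ge2$.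

\emph{Step 2: the boundary.} By continuity $\overline\Omega\subset\{\Phi\le R^4\}$. Let $\Phi(g_0)=R^4$, $g_0=(z_0,\sigma_0)$. We claim that $\Phi$ takes values less than $R^4$ arbitrarily near $g_0$. If $z_0\ne0$, then $\nabla_H\Phi(g_0)\ne0$ by \eqref{eq:eik}. If $\sigma_0\ne\tau$, then $\nabla_\sigma\Phi(g_0)\ne0$. In both cases $g_0$ is not a critical point of $\Phi$. If $g_0=(0,\tau)$, then $\eta^2=R^4>0$, and on $\{z_-=0,\sigma=\tau\}$ we have $\Phi=(a-\eta)^2<\eta^2$ for small $a>0$. This proves the claim, so $\overline\Omega=\{\Phi\le R^4\}$, $\partial\Omega=\{\Phi=R^4\}$ and $\mathcal E=\{\Phi>R^4\}$. Moving $\sigma$ away from $\tau$ strictly increases $\Phi$, so $g_0$ is also a limit of points of $\mathcal E$.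

\emph{Step 3: the potential.} The function $f=(R^4/\Phi)^{(Q-2)/4}$ is smooth on the open set $\{\Phi>0\}\supset\mathbb G\setminus\Omega$ and satisfies $\Delta_Hf=0$ there by Lemma~\ref{lem:quartic}. By \eqref{eq:eik},
\begin{equation}\label{eq:gradf}
|\nabla_Hf|=\tfrac{Q-2}4R^{Q-2}\,\Phi^{-\frac{Q+2}4}\cdot4|z|\,\Phi^{\frac12}=(Q-2)R^{Q-2}\,\Phi^{-\frac Q4}|z| .
\end{equation}
By \eqref{eq:PhiN} and $|z|\le N$, we have $f=O(N^{2-Q})$ and $|\nabla_Hf|=O(N^{1-Q})$. Also $0<f<1$ in $\mathcal E$, and $\bar f=(R^4/\max\{\Phi,R^4\})^{(Q-2)/4}$ is locally Lipschitz. By Lemma~\ref{lem:weak}, $f$ is the solution of \eqref{eq:cap}. The right side of \eqref{eq:gradf} is continuous on $\{\Phi>0\}$ and equals $(Q-2)|z|/R^2$ on $\partial\Omega$, which gives the asserted limit.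

\emph{Step 4: $\Omega$ is not a central translate of a gauge ball.} Let $\eta>0$. The set $B_{R'}(0,\tau')$, hence also its closure, is invariant under $(z,\sigma)\mapsto(Tz,\sigma)$ for all $T\in O(V_1)$. Consider two points with $\sigma=\tau$ and $|z|^2=\eta+R^2$, one with $z\in V_+$ and one with $z\in V_-$. At the first $\Phi=(a-\eta)^2=R^4$; at the second $\Phi=(b+\eta)^2=(2\eta+R^2)^2>R^4$. So the first lies in $\overline\Omega$, the second does not, and $\overline\Omega$ lacks this invariance.

\emph{Step 5: homotopy type.} Let $R^4\le\eta^2$. If $z_+=0$, then $\Phi\ge(b+\eta)^2\ge R^4$, so $z_+\ne0$ on $\Omega$. The first two stages of Step 1 leave $z_+$ fixed, and the third is now given by the continuous formula $z_+\mapsto\big(1-\lambda+\lambda\sqrt\eta/|z_+|\big)z_+$, $0\le\lambda\le1$. The three stages define a deformation retraction of $\Omega$ onto $\Sigma\cong S^{M-1}$, which is not contractible. A gauge ball is a left translate of some $B_{R'}$, which is contracted to $e$ by the dilations $\delta_\lambda$, $1\ge\lambda\ge0$. \qed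

\subsection{Groups that admit the splitting}\label{sec:split}
The relations $J_\ell J_{\ell'}+J_{\ell'}J_\ell=-2\delta_{\ell\ell'}I$ say that $V_1$ is a module over the real Clifford algebra on $k$ generators, and its submodules are the $J$-invariant subspaces. Since the $J_\ell$ are skew, the orthogonal complement of a submodule is a submodule, so every submodule is an orthogonal sum of irreducible ones. All irreducible modules for a given $k$ have the same dimension $d(k)$ \cite[Ch.~I, \S5]{LM}. Hence \emph{the splitting of Theorem~\ref{thm:counter} exists if and only if $m/d(k)$ is even}: if it exists, then $d(k)$ divides $M=m/2$; conversely, one puts half of the irreducible summands of $V_1$ into $V_+$ and the others into $V_-$.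

For $k=1$ the submodules are the complex subspaces, $d(1)=2$, and $\mathbb H^n$ splits if and only if $n$ is even, as $\mathbb C^{n/2}\oplus\mathbb C^{n/2}$. For arbitrary $k$ let $U\neq0$ be any Clifford module of finite dimension, for instance the algebra itself. Averaging an inner product over the finite group generated by the $J_\ell$ makes each $J_\ell$ orthogonal, hence skew since $J_\ell^2=-I$. On $V_1=U\oplus U$ define the bracket by $\langle\sigma,[z,z']\rangle=\langle J(\sigma)z,z'\rangle$. The brackets span $V_2$, because a $\sigma$ orthogonal to all of them has $J(\sigma)=0$. This is an algebra of Heisenberg type to which Theorem~\ref{thm:counter} applies.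

\section{Why $p=2$ and trace zero are needed}\label{sec:p2}

For $p\ne2$ the operator contains the factor $|\nabla_Hf|^{p-2}$, which for $f=F(\Phi_A)$ contains $|z|^{p-2}$. Differentiating it in the direction of $\nabla_H\Phi_A$ produces the quadratic form $\langle Az,z\rangle$, and nothing else in the equation can cancel this term.

\begin{proof}[Proof of Proposition~\ref{prop:p2}]
Let $\Phi=\Phi_A$ and $f=F(\Phi)$. Shrinking the open set, we may assume $z\ne0$ and $\sigma\ne0$ on it. There $\Phi\ge(|z|^2-\eta)^2+16|\sigma|^2>0$, because $\langle Az,z\rangle\le\eta|z|^2$. By \eqref{eq:eik}, $|\nabla_Hf|=4|F'(\Phi)|\,|z|\,\Phi^{1/2}$, so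
\[
|\nabla_Hf|^{p-2}X_jf=\Lambda(\Phi)\,|z|^{p-2}X_j\Phi,\qquad\Lambda(r)=|F'(r)|^{p-2}F'(r)\,(4r^{1/2})^{p-2},
\]
where $\Lambda$ is $C^1$ and nowhere zero. These functions are $C^1$, so the equation holds pointwise. We have $X_j|z|^{p-2}=(p-2)|z|^{p-4}z_j$ and, since $\langle J_\ell z,z\rangle=0$, $\sum_jz_jX_j\Phi=\langle z,\nabla_z\Phi\rangle=4|z|^4-4\langle Az,z\rangle$. With \eqref{eq:eik} this gives
\begin{align*}
\Delta_{H,p}f={}&16\Lambda'(\Phi)\Phi|z|^p+\Lambda(\Phi)(p-2)\big(4|z|^p-4|z|^{p-4}\langle Az,z\rangle\big)\\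
&+\Lambda(\Phi)\big(4(Q+2)|z|^p-4|z|^{p-2}\operatorname{tr}A\big).
\end{align*}
Dividing $\Delta_{H,p}f=0$ by $4|z|^p\Lambda(\Phi)$, we obtain
\[
\psi(z)=\Psi(\Phi),\qquad\psi(z)=\frac{|z|^2\operatorname{tr}A+(p-2)\langle Az,z\rangle}{|z|^4},\qquad\Psi(r)=Q+p+\frac{4r\Lambda'(r)}{\Lambda(r)} .
\]
Fix $(z_0,\sigma_0)$ in the open set. Since $\nabla_\sigma\Phi\ne0$, the values $\Phi(z_0,\sigma)$ for $\sigma$ near $\sigma_0$ cover an open interval $I$ around $\Phi(z_0,\sigma_0)$, and $\Psi=\psi(z_0)$ on $I$. For $z$ near $z_0$ we have $\Phi(z,\sigma_0)\in I$, so $\psi(z)=\psi(z_0)$. The function $\psi$ is real-analytic on $V_1\setminus\{0\}$, which is connected since $m\ge2$; hence $\psi$ is constant. It is homogeneous of degree $-2$, so $\psi\equiv0$, that is, $(\operatorname{tr}A)I+(p-2)A=0$. If $p\ne2$, then $A=\lambda I$ with $\lambda\ne0$ and $m\lambda+(p-2)\lambda=0$, so $p=2-m\le0$, a contradiction. Therefore $p=2$, and then $\operatorname{tr}A=0$.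
\end{proof}

In $\mathbb H^1$ the symmetric operators on $\mathbb C$ that commute with $i$ are the real multiples of $I$, so the construction yields nothing there.

\section{Rigidity of the Euclidean exterior problem}\label{sec:eucl}

Let $n\ge3$ and let $D\subset\mathbb R^n$ be a nonempty bounded open set with $C^{2,\alpha}$ boundary, lying locally on one side of it. Put $E=\mathbb R^n\setminus\overline D$. We use the following standard facts. There is a function $u\in C^{2,\alpha}(\overline E)$ with $\Delta u=0$ in $E$, $u=1$ on $\partial D$ and $u\to0$ at infinity, the \emph{capacitary potential} of $D$. By the maximum principle it is unique and $0\le u\le1$. Its Kelvin transform $\tilde u(x)=|x|^{2-n}u(x/|x|^2)$ is harmonic and $o(|x|^{2-n})$ near $0$, so it extends harmonically across $0$. With $\gamma=\tilde u(0)$ this gives, as $|x|\to\infty$,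
\begin{equation}\label{eq:asym}
u=\gamma|x|^{2-n}+O(|x|^{1-n}),\qquad\nabla u=-(n-2)\gamma|x|^{-n}x+O(|x|^{-n}).
\end{equation}
For an operator $L=\Delta+\mathbf b\cdot\nabla$ with bounded $\mathbf b$ and a function $P\in C^2(G)\cap C^1(\overline G)$ with $LP\ge0$ in a bounded domain $G$, we use: $P$ attains its maximum on $\partial G$; an interior maximum forces $P$ to be constant; and (Hopf's lemma) if $P<P(x_0)$ in $G$, where $x_0\in\partial G$ lies on the boundary of a ball contained in $G$, then the derivative of $P$ at $x_0$ toward the center of that ball is negative.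

\begin{proposition}\label{prop:eucl}
If $|\nabla u|=\kappa>0$ on $\partial D$, with $\kappa$ constant, then $D$ is a ball of radius $(n-2)/\kappa$.
\end{proposition}

For a ball of radius $\rho$ about $x_0$, the function $v=u^{-2/(n-2)}$ is the quadratic polynomial $|x-x_0|^2/\rho^2$, and $P=|\nabla v|^2/v=4/\rho^2$ is constant. The plan is to show that $P$ is constant for $D$. In general $P$ is a subsolution of an elliptic equation. Since $E$ is unbounded, its maximum could be approached at infinity, and two integral identities are needed to exclude this. The sign of the normal derivative of $P$ then bounds the mean curvature from below, and a geometric inequality shows that the bound is an equality.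

Let $\nu$ be the unit normal pointing out of $D$, let $\lambda_1,\dots,\lambda_{n-1}$ be the principal curvatures, positive on spheres, let $H$ be their mean, and let $\omega_n$ be the volume of the unit ball. A curve $\beta$ in $\partial D$ with $\beta'(0)$ equal to the $i$th unit principal direction $\mathbf t_i$ has $\beta''(0)\cdot\nu=-\lambda_i$.

\begin{lemma}[Heintze--Karcher inequality]\label{lem:HK}
If $H>0$ on $\partial D$, then $\int_{\partial D}1/H\ge n|D|$.
\end{lemma}

\begin{proof}
Let $x\in D$ and let $x'\in\partial D$ be a nearest boundary point, at distance $r$. Then $x=x'-r\nu(x')$. With $\beta(0)=x'$ as above, $|\beta-x|^2$ has a minimum at $0$, and its second derivative there is $2-2r\lambda_i\ge0$. So $r\le1/\lambda_{\max}(x')$, where $\lambda_{\max}\ge H>0$. Thus $D$ is covered by the image of $\{(x',r):0<r\le1/\lambda_{\max}(x')\}$ under the $C^1$ map $(x',r)\mapsto x'-r\nu(x')$, whose Jacobian is $\prod_i(1-r\lambda_i)$, with all factors nonnegative. By the area formula and the inequality of arithmetic and geometric means,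
\[
|D|\le\int_{\partial D}\int_0^{1/\lambda_{\max}}\prod_i(1-r\lambda_i)\,dr\le\int_{\partial D}\int_0^{1/H}(1-rH)^{n-1}\,dr=\int_{\partial D}\frac1{nH}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:eucl}]
On a bounded component of $E$ we would have $u\equiv1$, hence $\nabla u=0$ on its boundary, against $\kappa>0$. So $E$ is connected, and $u>0$ in $E$ by the strong maximum principle. Since $u\le1$ in $E$ and $u=1$ on $\partial D$, we have $\nabla u=-\kappa\nu$ on $\partial D$.

\emph{Two identities.} The field $\nabla u$ is divergence free in $E$. Comparing its flux through $\partial D$ and through large spheres, by \eqref{eq:asym},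
\begin{equation}\label{eq:flux}
\kappa|\partial D|=(n-2)\,n\omega_n\gamma .
\end{equation}
The Pohozaev field $Z=(x\cdot\nabla u)\nabla u-\frac12|\nabla u|^2x+\frac{n-2}2u\nabla u$ is also divergence free: the three terms have divergence $|\nabla u|^2+D^2u(x,\nabla u)$, $-D^2u(x,\nabla u)-\frac n2|\nabla u|^2$ and $\frac{n-2}2|\nabla u|^2$. Since $|Z|=O(|x|^{3-2n})$, its flux through the sphere of radius $r$ is $O(r^{2-n})\to0$. On $\partial D$ we have $Z\cdot\nu=\frac12\kappa^2\,x\cdot\nu-\frac{n-2}2\kappa$, and $\int_{\partial D}x\cdot\nu=n|D|$. Hence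
\begin{equation}\label{eq:poho}
\kappa\,n|D|=(n-2)|\partial D| .
\end{equation}

\emph{The equation for $P$.} Inserting $u=v^{1-n/2}$ in $\Delta u=0$ gives $v\Delta v=\frac n2|\nabla v|^2$, that is, $\Delta v=\frac n2P$. Apply $\Delta$ to $Pv=|\nabla v|^2$ and use $\Delta|\nabla v|^2=2|D^2v|^2+2\nabla v\cdot\nabla\Delta v$:
\[
v\Delta P+2\nabla v\cdot\nabla P+P\Delta v=2|D^2v|^2+n\nabla v\cdot\nabla P .
\]
Since $P\Delta v=\frac2n(\Delta v)^2$,
\begin{equation}\label{eq:P}
v\Delta P-(n-2)\nabla v\cdot\nabla P=2\Big(|D^2v|^2-\tfrac1n(\Delta v)^2\Big)\ge0,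
\end{equation}
by the Cauchy--Schwarz inequality, with equality only where $D^2v$ is a multiple of $I$. So $LP\ge0$ for $L=\Delta-(n-2)v^{-1}\nabla v\cdot\nabla$, whose coefficients are bounded on bounded subsets of $\overline E$ because $v\ge1$ and $v\in C^1(\overline E)$.

\emph{The maximum is attained on $\partial D$.} In terms of $u$,
\[
P=\frac4{(n-2)^2}\,|\nabla u|^2\,u^{-\frac{2(n-1)}{n-2}}\in C^1(\overline E).
\]
On $\partial D$ it equals $P_\partial=4\kappa^2/(n-2)^2$, and by \eqref{eq:asym} it tends to $P_\infty=4\gamma^{-2/(n-2)}$ at infinity; here $\gamma>0$ by \eqref{eq:flux}. Write $|D|=\omega_n\rho^n$. The isoperimetric inequality $|\partial D|\ge n\omega_n\rho^{n-1}$ and \eqref{eq:poho} give $\kappa\rho\ge n-2$, while \eqref{eq:flux} and \eqref{eq:poho} give $\gamma=\kappa^2\rho^n/(n-2)^2$. Therefore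
\[
P_\infty\le P_\partial\iff\gamma^{-1}\le\Big(\frac\kappa{n-2}\Big)^{n-2}\iff(n-2)^n\le(\kappa\rho)^n,
\]
and the last inequality holds. The maximum principle on $E\cap\{|x|<r\}$, with $r\to\infty$, gives $P\le P_\partial$ in $E$. Since $\nu$ points into $E$, we get $\partial_\nu P\le0$ on $\partial D$.

\emph{Mean curvature.} Differentiating $u(\beta)=1$ twice gives $D^2u(\mathbf t_i,\mathbf t_i)=\lambda_iu_\nu$, so $0=\Delta u=u_{\nu\nu}+(n-1)Hu_\nu$ and $u_{\nu\nu}=(n-1)H\kappa$ on $\partial D$. With $\partial_\nu|\nabla u|^2=2u_\nu u_{\nu\nu}$ we find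
\begin{equation}\label{eq:dnuP}
\tfrac{(n-2)^2}4\,\partial_\nu P=-2(n-1)\kappa^2H+\tfrac{2(n-1)}{n-2}\kappa^3 .
\end{equation}
Hence $H\ge\kappa/(n-2)>0$. By Lemma~\ref{lem:HK} and \eqref{eq:poho},
\[
n|D|\le\int_{\partial D}\frac1H\le\frac{(n-2)|\partial D|}\kappa=n|D| .
\]
So $H\equiv\kappa/(n-2)$, and $\partial_\nu P=0$ on $\partial D$ by \eqref{eq:dnuP}.

\emph{Conclusion.} If $P$ were not constant, the strong maximum principle in the connected set $E$ would give $P<P_\partial$ in $E$, and Hopf's lemma, which applies since $\partial D$ is $C^2$, would give $\partial_\nu P<0$. So $P\equiv P_\partial$. Equality in \eqref{eq:P} gives $D^2v=\frac{\Delta v}nI=\frac P2I$, hence $v=\frac P4|x-x_0|^2+b_0$ in $E$, and $|\nabla v|^2=Pv$ forces $b_0=0$. Since $v=1$ on $\partial D$, the compact hypersurface $\partial D$ lies in the sphere $|x-x_0|=2/\sqrt{P_\partial}=(n-2)/\kappa$. It is open and closed in this sphere, so it equals the sphere, and the bounded open set $D$ is the ball.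
\end{proof}

\section{Classification of symmetric admissible domains}\label{sec:class}

We reduce Theorem~\ref{thm:class} to Proposition~\ref{prop:eucl}. In case (a) the maps $(T_+,T_-)$ need not commute with the $J_\ell$, so they need not preserve $\Delta_H$, and it is not given that $f$ descends to $\mathbb R^n$. We therefore argue in the other direction: we lift the Euclidean potential of $D$ to $\mathbb G$ and identify the lift with $f$ by uniqueness.

\subsection{The orbit maps}
In case (a) let $\mathcal T=[0,\infty)\times\mathbb R\times\mathbb R^k$, let $\pi:\mathbb R^n\to\mathcal T$ be $\pi(\xi,t,s)=(|\xi|,t,s)$, and put $y=(\xi,t)$, $a=|z_+|^2$, $b=|z_-|^2$ and $\hat q(z,\sigma)=(2\sqrt{ab}\,\mathbf e,\,a-b,\,4\sigma)\in\mathbb R^n$, where $\mathbf e\in\mathbb R^M$ is a fixed unit vector. In case (b) let $\mathcal T=\mathbb R^4$, $\pi=\mathrm{id}$, $\hat q=q$, and $x=(y,s)$ as in Section~\ref{sec:H2}. In both cases $\hat q$ is locally Lipschitz, $\pi\circ\hat q=q$, $D=\pi^{-1}(q(\Omega))$, and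
\begin{equation}\label{eq:norms}
q(z,\sigma)=\pi(y,s)\ \Longrightarrow\ |y|=|z|^2,\quad|(y,s)|=N(z,\sigma)^2;
\end{equation}
in case (a) this is the identity $4ab+(a-b)^2=(a+b)^2$. Also $Q-2=2(n-2)$: both sides equal $2M+2k-2$ in (a) and $4$ in (b).

\begin{lemma}\label{lem:orbit}
The set $D$ is bounded and open, and $\Omega$, $\overline\Omega$, $\partial\Omega$, $\mathcal E$ are the preimages under $\hat q$ of $D$, $\overline D$, $\partial D$, $E=\mathbb R^n\setminus\overline D$. Every point of $\partial D$ is a limit of points of $E$, and for every $x_0\in\partial D$ there is $g_0\in\partial\Omega$ with $q(g_0)=\pi(x_0)$.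
\end{lemma}

\begin{proof}
The map $q:\mathbb G\to\mathcal T$ is onto, and its fibers are the orbits of the group in the theorem. In (a), a pair $(r,t)$ with $r\ge0$ equals $(2\sqrt{ab},a-b)$ for exactly one pair $a,b\ge0$, namely $2a=\sqrt{r^2+t^2}+t$, $2b=\sqrt{r^2+t^2}-t$, and $O(V_\pm)$ is transitive on spheres. In (b), $y$ determines $|z_1|$ and $|z_2|$ by the same formulas with $r=|y_2+iy_3|$, $t=y_1$, and then the argument of $z_1\bar z_2$ can be prescribed and determines $z$ up to a common factor $e^{i\vartheta}$. Likewise $\pi$ is onto, with fibers the orbits of $O(M)$ in (a).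

The map $q$ is closed: if $q(g_j)$ converges, then $g_j$ is bounded by \eqref{eq:norms}, and a subsequence converges. It is also open: if $U$ is open, then $q^{-1}(q(U))$ is a union of translates of $U$ under the group, hence open, and the image of its complement is the closed set $\mathcal T\setminus q(U)$. The same argument applies to $\pi$. For a continuous open map, preimages commute with closures: if $q(g)\in\overline W$, the image of each neighborhood of $g$ meets $W$. Take $W=q(\Omega)$, which is open and bounded. By invariance $\Omega=q^{-1}(W)$, and $D=\pi^{-1}(W)$. So $\Omega,\overline\Omega,\partial\Omega,\mathcal E$ and $D,\overline D,\partial D,E$ are the preimages under $q$ and $\pi$ of $W,\overline W,\overline W\setminus W,W'=\mathcal T\setminus\overline W$. By (A2), $\overline W\setminus W\subset\overline{W'}$, so $\partial D\subset\pi^{-1}(\overline{W'})=\overline E$. The other claims follow from $\pi\circ\hat q=q$ and the surjectivity of $q$.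
\end{proof}

Near a point of the hypersurface $\partial D$, each of the two sides lies in $D$ or in $E$. The point is a limit of both sets, so $D$ lies locally on one side of $\partial D$, as Section~\ref{sec:eucl} requires.

\subsection{Lifting in case (a)}
Lemma~\ref{lem:hopf} covers case (b). In case (a) the map $\hat q$ is not smooth where $ab=0$, so we work with the variable $|\xi|^2$, which corresponds to the polynomial $4ab$.

\begin{lemma}\label{lem:lifta}
In case \textup{(a)}, let $u$ be real-analytic on an open set $G\subset\mathbb R^n$, with $G$ and $u$ invariant under $O(M)$ acting on $\xi$. Then $f=u\circ\hat q$ is smooth on $\hat q^{-1}(G)$, and \eqref{eq:lift} holds with the right-hand sides evaluated at $\hat q(z,\sigma)$.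
\end{lemma}

\begin{proof}
Locally $u=U(\varrho,t,s)$ with $\varrho=|\xi|^2$ and $U$ analytic. Where $\xi\ne0$, take $U=u(\sqrt\varrho\,\mathbf e,t,s)$. At a point with $\xi=0$, the Taylor series of $u(r\mathbf e,t,s)$ contains only even powers of $r$, and replacing $r^2$ by $\varrho$ defines $U$. So $f=U(4ab,a-b,4\sigma)$ is smooth. On $V_1$, for $\varrho=4ab$ and $t=a-b$, we have $\nabla_z\varrho=8(bz_++az_-)$ and $\nabla_zt=2(z_+-z_-)$. The projections $z\mapsto z_\pm$ are symmetric and commute with the $J_\ell$, so \eqref{eq:reduced} applies. Using $\Delta_za=\Delta_zb=2M$, which is where the equality of dimensions enters, and $\langle\nabla_za,\nabla_zb\rangle=0$, we get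
\begin{gather*}
|\nabla_z\varrho|^2=64ab(a+b)=4|z|^2\cdot4\varrho,\qquad|\nabla_zt|^2=4|z|^2\cdot 1,\qquad\langle\nabla_z\varrho,\nabla_zt\rangle=16(ab-ab)=0,\\
\Delta_z\varrho=8M(a+b)=4|z|^2\cdot2M,\qquad\Delta_zt=0 .
\end{gather*}
On $\mathbb R^{M+1}$, for $\varrho=|\xi|^2$ and the coordinate $t$, the same five quantities are $4\varrho$, $1$, $0$, $2M$, $0$. By the chain rule $|\nabla_zf|^2=4|z|^2|\nabla_yu|^2$ and $\Delta_zf=4|z|^2\Delta_yu$. Since $s=4\sigma$, $\frac{|z|^2}4|\nabla_\sigma f|^2=4|z|^2|\nabla_su|^2$ and $\frac{|z|^2}4\Delta_\sigma f=4|z|^2\Delta_su$.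
\end{proof}

\subsection{Proof of Theorem~\ref{thm:class}}
\emph{The lifted potential.} Let $u\in C^{2,\alpha}(\overline E)$ be the capacitary potential of $D$. It is analytic in $E$, and in case (a) it is invariant under $O(M)$ by uniqueness. By Lemmas~\ref{lem:hopf}, \ref{lem:orbit} and~\ref{lem:lifta}, $\hat f=u\circ\hat q$ is smooth on $\mathcal E$ and satisfies $\Delta_H\hat f=0$ and $\hat f\le1$. The extension $\bar u$ of $u$ by $1$ to $\overline D$ is Lipschitz: $\nabla u$ is bounded in $E$, and a segment that meets $\overline D$ can be cut at its first and last points in $\overline D$, where $\bar u=1$. So $\bar u\circ\hat q$, the extension of $\hat f$ by $1$, is locally Lipschitz. By \eqref{eq:asym}, \eqref{eq:norms}, \eqref{eq:lift} and $Q=2n-2$,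
\[
\hat f=O(N^{2(2-n)})=O(N^{2-Q}),\qquad|\nabla_H\hat f|=2|z|\,|\nabla u|=O(N^{1+2(1-n)})=O(N^{1-Q}).
\]
Lemma~\ref{lem:weak} shows that $\hat f$ is the solution $f$ of \eqref{eq:cap}.

\emph{The boundary condition.} Let $x_0=(y_0,s_0)\in\partial D$ with $y_0\ne0$, and choose $g_0=(z_0,\sigma_0)\in\partial\Omega$ with $q(g_0)=\pi(x_0)$; then $|z_0|^2=|y_0|\ne0$. As $g\to g_0$ in $\mathcal E$, $|\nabla_Hf(g)|=2|z|\,|\nabla u(\hat q(g))|\to2|z_0|\,|\nabla u(\hat q(g_0))|$, and $|\nabla u(\hat q(g_0))|=|\nabla u(x_0)|$ by invariance. By (A2), $\mathcal E$ meets every neighborhood of $g_0$ in a set of positive measure, so this limit equals the essential limit $c|z_0|$ of (A3). Hence $|\nabla u(x_0)|=\kappa:=c/2$. The subspace $\{y=0\}$ has dimension $k<n-1$, so it contains no open piece of the hypersurface $\partial D$, and by continuity $|\nabla u|=\kappa$ on all of $\partial D$.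

\emph{The form of $\Omega$.} By Proposition~\ref{prop:eucl}, $D$ is a ball of radius $R^2:=(n-2)/\kappa=2(n-2)/c=(Q-2)/c$ about a point $x_1$, and $\Omega=\{|\hat q-x_1|^2<R^4\}$. In case (a), $D$ is invariant under $O(M)$, so $x_1=(0,\eta,4\tau)$ for some $\eta\in\mathbb R$, $\tau\in\mathbb R^k$, and
\[
|\hat q-x_1|^2=4ab+(a-b-\eta)^2+16|\sigma-\tau|^2=|z|^4-2\eta(a-b)+\eta^2+16|\sigma-\tau|^2 .
\]
In case (b) the expansion is \eqref{eq:H2Phi}. Read backward, these identities show that $D$ is a ball whenever $\Omega$ has the stated form, since in (b) every trace-free Hermitian matrix is a real combination of $A_1,A_2,A_3$.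

\emph{The converse.} For $\eta\ne0$ the set is that of Theorem~\ref{thm:counter} with parameter $|\eta|$ and a suitable splitting. In (a) use $V_\pm$, interchanged if $\eta<0$. In (b) use the eigenspaces of $A$ for $\pm\eta$, which are orthogonal complex lines. So the set is admissible and is not of the form $B_{R'}(0,\tau')$. For $\eta=0$ the set is $B_R(0,\tau)$, which is admissible by Steps 1--3 of the proof of Theorem~\ref{thm:counter}. \qed

\begin{remark}
The connectedness of $\Omega$ was not used in showing that $D$ is a ball. The symmetry was used to define $D$ with $\Omega=\hat q^{-1}(D)$, and the regularity of $\partial D$ to have $u\in C^2(\overline E)$, which \eqref{eq:dnuP} and Hopf's lemma require.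
\end{remark}

\begin{thebibliography}{9}
\bibitem{GV} Nicola Garofalo and Dimiter Vassilev, \emph{Overdetermined problems in groups of Heisenberg type: conjectures and partial results}, arXiv:2309.12567 (2023).
\bibitem{LM} Lawson and Michelsohn, \emph{Spin Geometry}.
\end{thebibliography}
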